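# The microlocal multiplicity of a matroid: nonnegativity and vanishing

## 1. From $n$ points on a line to an alternating sum

Take $n\ge 2$ distinct points on a line. As a matroid this is $U_{2,n}$: the ground set $E$ has $n$ elements, and the independent sets are the subsets of size at most $2$. Its flats are $\emptyset$ (rank $0$), the $n$ singletons (rank $1$), and $E$ (rank $2$). We attach a number to each flat, add the numbers up, and see what comes out. The numbers come from two polynomials.

**Definition (restriction and contraction at a flat).** Let $M$ be a loopless matroid of rank $d$ on a finite set $E$, with lattice of flats $\mathcal L(M)$. For a flat $F$, the localization $M^F=M|F$ is the restriction of $M$ to $F$, of rank $\mathrm{rk}\,F$. The contraction $M_F=M/F$ is a matroid on $E\setminus F$ of rank $\mathrm{crk}\,F:=d-\mathrm{rk}\,F$. Both are loopless. The flats of $M|F$ are the flats of $M$ inside $F$. The flats of $M/F$ are the sets $G\setminus F$ with $G\supseteq F$ a flat of $M$, of rank $\mathrm{rk}\,G-\mathrm{rk}\,F$.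

**Definition (characteristic polynomial).** $\chi_M(t)=\sum_{S\subseteq E}(-1)^{|S|}t^{\mathrm{rk} M-\mathrm{rk} S}$.

For the empty matroid $\chi=1$. For $U_{1,m}$ with $m\ge1$, the empty set gives $t$ and the nonempty sets give $\sum_{S\neq\emptyset}(-1)^{|S|}=-1$, so $\chi=t-1$. For $U_{2,n}$ the empty set gives $t^2$, the singletons give $-nt$, and the sets of size at least $2$ give $\sum_{|S|\ge2}(-1)^{|S|}=0-1+n$. So $\chi_{U_{2,n}}=t^2-nt+(n-1)$.

**Definition (Kazhdan–Lusztig polynomial, Elias–Proudfoot–Wakefield).** $P_M$ is the unique assignment of a polynomial to each loopless matroid such that $P_M=1$ if $\mathrm{rk}\,M=0$, $\deg P_M<\mathrm{rk}\,M/2$ if $\mathrm{rk}\,M>0$, and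
$$t^{\mathrm{rk} M}P_M(t^{-1})=\sum_{F\in\mathcal L(M)}\chi_{M|F}(t)\,P_{M/F}(t).\tag{1}$$

In rank $1$ the degree bound makes $P_M$ a constant $a$, and (1) reads $ta=a+(t-1)$, so $a=1$. For $U_{2,n}$ again $P$ is a constant $a$, each singleton contributes $(t-1)\cdot 1$, and (1) reads $t^2a=a+n(t-1)+t^2-nt+n-1=a+t^2-1$. So $a=1$.

**Definition (microlocal multiplicity).**
$$m_M=(-1)^{d} \sum_{F\in \mathcal{L}(M)}2^{\mathrm{rk} F}\,\chi_{M|F}(1/2)\,P_{M/F}(1).\tag{2}$$

For $U_{2,n}$ the flat $\emptyset$ contributes $1$, each singleton contributes $2\cdot(-\tfrac12)=-1$, and $E$ contributes $4(\tfrac14-\tfrac n2+n-1)=2n-3$. So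
$$m_{U_{2,n}}=1-n+(2n-3)=n-2 .$$
The number is never negative, and it is $0$ exactly for $n=2$, when the two points are independent. In rank $1$ the sum is $m_M=-(1-1)=0$, always.

Now four points in general position in a plane, $U_{3,4}$. Here $\chi=t^3-4t^2+6t-3$, where the last coefficient is $-4+1$. The proper nonempty flats are $4$ points and $6$ two-point lines. A point $F$ has $M/F=U_{2,3}$. A line $F$ has $M|F=U_{2,2}$, with $\chi=(t-1)^2$. Write $P=a_0+a_1t$, as the bound $\deg P<3/2$ allows. Then (1) says
$$a_0t^3+a_1t^2=a_0+a_1t+4(t-1)+6(t-1)^2+(t^3-4t^2+6t-3)=t^3+2t^2+(a_1-2)t+(a_0-1),$$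
so $P_{U_{3,4}}=1+2t$. In (2) the flats of rank $0,1,2,3$ contribute $3$, $-4$, $6\cdot4\cdot\tfrac14=6$ and $8(\tfrac18-1+3-3)=-7$. Hence
$$m_{U_{3,4}}=-(3-4+6-7)=2 .$$

The contributions have mixed signs, yet the totals come out nonnegative, and zero appeared only for independent points. Is this always so? To state it precisely, recall some vocabulary. A coloop is an element lying in every basis. A Boolean matroid is one in which every element is a coloop, that is, $U_{k,k}$. Two elements of a loopless matroid are parallel if together they have rank $1$, and the simplification $\mathrm{si}(M)$ keeps one element from each parallel class. Passing from $M$ to $\mathrm{si}(M)$ does not change the lattice of flats, up to isomorphism, and a simple matroid is determined by its lattice of flats. A matroid $N$ has a *Boolean summand* if $N\cong B\oplus N'$ with $B$ Boolean of rank at least $1$ and $N'$ arbitrary. Equivalently, $N$ has a coloop. For instance $U_{1,2}$ has no coloop, but its simplification $U_{1,1}$ is Boolean, in agreement with $m_{U_{1,2}}=0$.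

**Theorem A.** For every loopless matroid $M$, $m_M\ge 0$. Moreover $m_M=0$ if and only if $\mathrm{si}(M)$ has a Boolean summand. Equivalently, $m_M=0$ if and only if $\mathcal L(M)\cong\mathcal L(B)\times\mathcal L(N)$ for a Boolean matroid $B$ of rank at least $1$ and some matroid $N$.

The problem is posed in Yiyu Wang, "Microlocal multiplicity of matroid Schubert varieties", arXiv:2408.09654 (2024). When $M$ is realizable over $\mathbb C$, $m_M$ is the multiplicity of the characteristic cycle of the intersection complex of the matroid Schubert variety at the conormal variety of the all-infinity point, and hence $m_M\ge0$. We will not use this: it covers only realizable matroids, and Theorem A concerns all of them.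

## 2. Two-term deletion–contraction fails already for $U_{2,3}$

The characteristic polynomial satisfies a two-term recursion, which we will need. Let $e$ be an element of a matroid $N$ that is not a loop, and split $\sum_S(-1)^{|S|}t^{\mathrm{rk}N-\mathrm{rk}S}$ according to whether $e\in S$. The sets $T\cup e$ have rank $\mathrm{rk}_{N/e}(T)+1$ and sum to $-\chi_{N/e}$. The sets without $e$ sum to $\chi_{N\setminus e}$ if $e$ is not a coloop, and to $t\chi_{N\setminus e}$ if it is, in which case $N\setminus e=N/e$. So
$$\chi_N=\chi_{N\setminus e}-\chi_{N/e}\ \text{ ($e$ not a coloop)},\qquad \chi_N=(t-1)\chi_{N/e}\ \text{ ($e$ a coloop)}.\tag{3}$$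

A sensible first attempt at Theorem A is therefore to look for constants $a,b\ge0$ with $m_M=a\,m_{M\setminus e}+b\,m_{M/e}$, and to induct. This stops at once. For $M=U_{2,3}$ we have $m_M=1$, while $M\setminus e=U_{2,2}$ and $M/e=U_{1,2}$ both have multiplicity $0$. No choice of $a$ and $b$ gives $1=a\cdot0+b\cdot 0$. What is missing is visible in (2): the factor $\chi_{M|F}$ obeys (3), but for flats $F\not\ni e$ we would also have to compare $P_{M/F}$ with $P_{(M\setminus e)/F}$, and that comparison produces further terms.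

Three things rescue the plan. First, we replace the number $m_M$ by a polynomial $R_M(t)$ with $R_M(1)=m_M$ and a palindromic symmetry. Symmetry together with a degree bound forces many polynomials to vanish, and this makes identities provable. Second, the extra terms caused by deletion are governed by a single coefficient of Kazhdan–Lusztig polynomials, the highest one allowed by the degree bound, and this coefficient is known to be nonnegative. Third, the parity built into that coefficient makes the sign $(-1)^d$ in (2) agree with the sign needed for each extra term.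

## 3. The palindromic polynomials $Z_M$ and $R_M$

**Palindromic polynomials.** Call a polynomial $f$ *palindromic with respect to $n$* if $t^nf(t^{-1})=f(t)$. For example $1+3t+t^2$ is palindromic with respect to $2$, and $t+t^2$ with respect to $3$. A product of polynomials palindromic with respect to $n$ and $n'$ is palindromic with respect to $n+n'$, and $t^af$ is then palindromic with respect to $n+2a$. Two facts carry the whole proof.

* (P1) If $f$ is palindromic with respect to $n$ and $\deg f<n/2$, then $f=0$: all exponents in $f$ are below $n/2$, and all exponents in $t^nf(t^{-1})$ are above $n/2$.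
* (P2) If $f$ has integer coefficients and is palindromic with respect to $n$, there are unique integers $\gamma_k$ with $f=\sum_{k=0}^{\lfloor n/2\rfloor}\gamma_kt^k(1+t)^{n-2k}$. For existence, $f-f(0)(1+t)^n$ has zero coefficients at $t^0$ and $t^n$; it is zero if $n\le1$, and otherwise it is $t$ times a polynomial palindromic with respect to $n-2$, so induction applies. Uniqueness holds because $t^k(1+t)^{n-2k}$ begins with $t^k$.

**Definition ($Z_M$, $R_M$, $\tau$, $\rho_k$).** Let $\mu$ be the Möbius function of $\mathcal L(M)$ and put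
$$Z_M(t)=\sum_{F\in\mathcal L(M)}t^{\mathrm{rk}F}P_{M/F}(t),\qquad R_M(t)=(-1)^{d}\sum_{G\in\mathcal L(M)}\mu(\emptyset,G)\,(1+t)^{\mathrm{rk}G}Z_{M/G}(t),$$
$$\tau(M)=\begin{cases}[t^{(\mathrm{rk} M-1)/2}]\,P_M(t)&\text{if }\mathrm{rk} M\text{ is odd},\\0&\text{if }\mathrm{rk} M\text{ is even}.\end{cases}$$
We show below that $R_M$ has integer coefficients and is palindromic with respect to $d$; the $\rho_k(M)$ are then the integers in $R_M=\sum_{k=0}^{\lfloor d/2\rfloor}\rho_k(M)\,t^k(1+t)^{d-2k}$. Set $\rho_k=0$ for all other $k$.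

So $\tau(M)$ is the top coefficient permitted by $\deg P_M<\mathrm{rk}M/2$. For example $\tau(M)=1$ in rank $1$, and $\tau(U_{3,4})=2$. For $U_{2,n}$ we get $Z=1+nt+t^2$, $\mu(\emptyset,\{x\})=-1$ and $\mu(\emptyset,E)=n-1$, so
$$R_{U_{2,n}}=(1+nt+t^2)-n(1+t)(1+t)+(n-1)(1+t)^2=(n-2)\,t .$$
For $U_{3,4}$: $Z=(1+2t)+4t+6t^2+t^3=1+6t+6t^2+t^3$, and
$$R_{U_{3,4}}=-\big[Z-4(1+t)(1+3t+t^2)+6(1+t)^3-3(1+t)^3\big]=t+t^2=t(1+t).$$
In both cases $R(1)$ is the multiplicity found in Section 1.

Let $\beta(M)=(-1)^{\mathrm{rk}M-1}\chi_M'(1)$. For example $\beta(U_{2,n})=-(2-n)=n-2$.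

**Theorem B.** Let $M$ be loopless of rank $d$.

1. $R_M(1)=m_M$, and $R_M(t)=\sum_{k=0}^{\lfloor d/2\rfloor}\rho_k(M)\,t^k(1+t)^{d-2k}$ with nonnegative integers $\rho_k(M)$. Hence $m_M=\sum_k 2^{d-2k}\rho_k(M)$. If $d\ge1$ then $\rho_0=0$. If $d\ge 2$ then $\rho_1(M)=\beta(M)$.
2. If $e$ is not a coloop and $\{e\}$ is a flat, then
$$m_M=m_{M\setminus e}+2\,m_{M/e}+\sum_{F\in S}\tau(M/(F\cup e))\,m_{M|F},\qquad S=\{F\in\mathcal L(M): e\notin F,\ F\cup e\in\mathcal L(M)\}.$$
3. If $\mathrm{si}(M)$ has no coloops and has connected components $M_1,\dots,M_c$ of ranks $d_j$ (necessarily $\ge2$), then $m_M\ge\prod_j 2^{d_j-2}\beta(M_j)\ge 2^{d-2c}\geq 1$.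
4. In (3), $m_M=\prod_j2^{d_j-2}\beta(M_j)$ iff all $d_j\in\{2,3\}$. If $M$ is simple and connected of rank $d\ge4$, then $m_M\ge2^{d-2}\beta(M)+2^{d-4}$, and equality is attained for $d=4$ and $d=5$. Also $m_M=1$ iff $\mathrm{si}(M)$ is a (possibly empty) direct sum of copies of $U_{2,3}$.

We quote four theorems. Recall that $M$ is connected if it is not a direct sum of two nonempty matroids. A projective plane of order $q$ has $q^2+q+1$ points, with $q+1$ points on each line.

* (N) The coefficients of $P_M$ are nonnegative for every matroid (Braden–Huh–Matherne–Proudfoot–Wang, *Singular Hodge theory for combinatorial geometries*; also stated in Huh, *Combinatorics and Hodge theory*, Proc. ICM 2022, and in Ferroni–Matherne–Stevens–Vecchi, Adv. Math. 449 (2024)). We use it only to get $\tau\ge0$.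
* (C) (Crapo 1967) If $M$ is connected with $|E|\ge2$, then $\beta(M)$ is a positive integer.
* (T) (Tutte) If $M$ is connected and $e\in E$, then $M\setminus e$ or $M/e$ is connected.
* (dBE) (de Bruijn–Erdős) A simple rank-$3$ matroid with $n$ points has at least $n$ lines. Equality holds iff it is $U_{1,1}\oplus U_{2,n-1}$ or a projective plane of order $q\ge2$.

The last two are used only for Theorem B(4).

**Step 1: the Möbius form of $\chi$.** The purpose is to express everything through $\mathcal L(M)$. For loopless $M$,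
$$\chi_M(t)=\sum_{F}\mu(\emptyset,F)\,t^{\mathrm{crk} F},\qquad\text{in particular }\chi_M(0)=\mu(\emptyset,E).\tag{4}$$
To see it, let $\nu(F)=\sum_{S:\,\mathrm{cl}(S)=F}(-1)^{|S|}$. Then $\sum_{F\le G}\nu(F)=\sum_{S\subseteq G}(-1)^{|S|}$ is $1$ for $G=\emptyset$ and $0$ otherwise, so $\nu=\mu(\emptyset,\cdot)$. Now group the sets $S$ in the definition of $\chi_M$ by their closure. Applying (4) to $(M|G)/F$ and summing,
$$\sum_{F\le G}\chi_{(M|G)/F}(t)=\sum_{H\le G}t^{\mathrm{rk}G-\mathrm{rk}H}\sum_{F\le H}\mu(F,H)=t^{\mathrm{rk}G},\tag{5}$$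
because the inner sum is $1$ for $H=\emptyset$ and $0$ otherwise.

**Step 2: dependence on the lattice, and integrality.** The purpose is to let us replace $M$ by $\mathrm{si}(M)$. If $d\ge 1$, (1) says $t^dP_M(t^{-1})-P_M(t)=q(t)$ with $q=\sum_{F\ne\emptyset}\chi_{M|F}P_{M/F}$. Here $P_M$ has exponents below $d/2$ and $t^dP_M(t^{-1})$ has exponents above $d/2$. So $-P_M$ is the part of $q$ with exponents below $d/2$. By induction on the rank, $P_M$ has integer coefficients and depends only on $\mathcal L(M)$. Hence so do $Z_M,R_M,\tau(M)$. The same holds for $m_M$ and $\beta(M)$, by (4).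

**Step 3: multiplicativity.** The purpose is to work one connected component at a time. Let $M=M_1\oplus M_2$. We show $P_M=P_{M_1}P_{M_2}$ by induction on $|E|$. If one summand is empty there is nothing to do. Otherwise put $p=P_{M_1}P_{M_2}$. Both ranks are positive, so $\deg p<d/2$. The flats of $M$ are the sets $F_1\sqcup F_2$, and $\chi$ is multiplicative, directly from its definition. Multiplying the two recursions (1) gives $t^dp(t^{-1})=\sum_F\chi_{M|F}P_{M_1/F_1}P_{M_2/F_2}$, and by induction the terms with $F\ne\emptyset$ equal $\chi_{M|F}P_{M/F}$. So $p$ and $P_M$ both satisfy $t^dp(t^{-1})-p(t)=\sum_{F\ne\emptyset}\chi_{M|F}P_{M/F}$. Their difference is palindromic with respect to $d$ and has degree below $d/2$, hence is $0$ by (P1). Since $\mathcal L(M)=\mathcal L(M_1)\times\mathcal L(M_2)$, and $\mu$ is multiplicative and the rank additive, $Z$ and $R$ are multiplicative as well.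

**Step 4: $Z_M$ is palindromic with respect to $d$.** Apply (1) to each $M/F$, then (5):
$$t^dZ_M(t^{-1})=\sum_Ft^{\mathrm{crk}F}P_{M/F}(t^{-1})=\sum_{F\le G}\chi_{(M|G)/F}(t)P_{M/G}(t)=\sum_Gt^{\mathrm{rk}G}P_{M/G}(t)=Z_M(t).$$

**Step 5: the lowest coefficients of $Z_M$.** The purpose is to compute $\rho_0$ and $\rho_1$, and $\tau$ in rank $3$. A flat $F$ with $c=\mathrm{crk}F>0$ contributes to $Z_M$ a term of degree less than $(d-c)+c/2=d-c/2$, and $F=E$ contributes $t^d$. So $[t^d]Z_M=1$, and by symmetry $P_M(0)=Z_M(0)=1$. For $d\ge1$, only hyperplanes ($c=1$, where $P_{M/F}=1$) contribute to $[t^{d-1}]Z_M$, since $c\ge2$ gives degree below $d-1$. By symmetry,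
$$[t]Z_M=[t^{d-1}]Z_M=h(M):=\#\{\text{hyperplanes of }M\}.\tag{6}$$
In rank $0$ we have $[t]Z_M=0=h(M)$ too. For a simple matroid $N$ of rank $3$, each of its points contributes $t\cdot P_{N/F}(0)=1$ to the coefficient $[t]Z_N$, so (6) gives
$$\tau(N)=[t]P_N=h(N)-\#\{\text{points of }N\}.\tag{7}$$
For $U_{3,4}$ this is $6-4=2$, as computed before.

**Step 6: $R_M(1)=m_M$, and $R_M$ is palindromic with respect to $d$.** By (4), $2^{\mathrm{rk}F}\chi_{M|F}(1/2)=\sum_{G\le F}\mu(\emptyset,G)2^{\mathrm{rk}G}$. So
$$m_M=(-1)^d\sum_G\mu(\emptyset,G)2^{\mathrm{rk}G}\sum_{F\ge G}P_{M/F}(1)=(-1)^d\sum_G\mu(\emptyset,G)2^{\mathrm{rk}G}Z_{M/G}(1)=R_M(1).$$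
Each $(1+t)^{\mathrm{rk}G}Z_{M/G}$ is palindromic with respect to $\mathrm{rk}G+\mathrm{crk}G=d$, so $R_M$ is too. By (P2) the integers $\rho_k(M)$ exist and are unique. With Step 3, $m$ is multiplicative.

**Step 7: base values.** If $d=0$ then $R_M=1$. Next, $R_{U_{1,1}}=-\big((1+t)-(1+t)\big)=0$. By multiplicativity, $R_M=0$ whenever $M$ has a coloop.

**Step 8: $\rho_0$ and $\rho_1$.** If $d\ge1$, then $\rho_0=R_M(0)=(-1)^d\sum_G\mu(\emptyset,G)=0$. If $d\ge2$, then $\rho_1=[t]R_M$, since $\rho_0=0$, and by (6)
$$\rho_1=(-1)^d\sum_G\mu(\emptyset,G)\big(\mathrm{rk}G+h(M/G)\big).$$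
The hyperplanes of $M/G$ correspond to the hyperplanes $H\ge G$ of $M$, so $\sum_G\mu(\emptyset,G)h(M/G)=\sum_H\sum_{G\le H}\mu(\emptyset,G)=0$, because every $H\ne\emptyset$. By (4), $\chi_M'(1)=\sum_G\mu(\emptyset,G)(d-\mathrm{rk}G)=-\sum_G\mu(\emptyset,G)\,\mathrm{rk}G$. Hence $\rho_1=(-1)^{d-1}\chi'_M(1)=\beta(M)$.

Of Theorem B(1), only $\rho_k\ge0$ remains.

## 4. Deleting an element from $Z_M$

The next formula is a theorem of Braden–Vysogorets (Electron. J. Combin. 27 (2020)); here is a proof. As in Theorem B(2), $S=\{F\in\mathcal L(M): e\notin F,\ F\cup e\in\mathcal L(M)\}$. If $F\in S$ and $\tau(M/(F\cup e))\ne0$, then $M/(F\cup e)$ has odd rank $\mathrm{crk}F-1$, so $\mathrm{crk}F$ is even and $t^{\mathrm{crk}F/2}$ makes sense. Terms with $\tau=0$ are read as $0$.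

**Proposition 1.** Let $M$ be loopless, $e$ not a coloop, $M'=M\setminus e$. Then
$$Z_M(t)=Z_{M'}(t)+\sum_{F\in S}\tau(M/(F\cup e))\,t^{\mathrm{crk}F/2}Z_{M|F}(t).\tag{8}$$

As an example take $M=U_{3,4}$. Then $S$ consists of $\emptyset$ and the three points $\{f\}$ with $f\neq e$; a line avoiding $e$ is not in $S$, because adding $e$ to it gives a spanning set other than $E$. For $F=\emptyset$ the matroid $M/e=U_{2,3}$ has even rank and $\tau=0$. For $F=\{f\}$ we get $\tau(U_{1,2})=1$ and $\mathrm{crk}F=2$. So (8) predicts $Z_M=(1+t)^3+3t(1+t)=1+6t+6t^2+t^3$, as in Section 3.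

**Step 1: sort the flats of $M$ by their trace on $E'=E\setminus e$.** Since $e$ is not a coloop, $\mathrm{rk}M'=d$. The flats of $M'$ are the sets $G\setminus e$ with $G\in\mathcal L(M)$. For $F'\in\mathcal L(M')$ we have $\mathrm{cl}_M(F')\in\{F',F'\cup e\}$. The flats $G$ of $M$ with $G\setminus e=F'$ are $\mathrm{cl}_M(F')$ and, exactly when $F'\in S$, also $F'\cup e$, which then has rank $\mathrm{rk}F'+1$. Collect their contributions:
$$a(F')=\sum_{G\in\mathcal L(M),\,G\setminus e=F'}t^{\mathrm{rk}G-\mathrm{rk}F'}P_{M/G}(t).$$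

**Step 2: sums of $a$ are palindromic.** For $F'\in\mathcal L(M')$ and $G\in \mathcal L(M)$, $G\setminus e\supseteq F'$ iff $G\supseteq\mathrm{cl}_M(F')$, and $\mathrm{rk}\,\mathrm{cl}_M(F')=\mathrm{rk}F'$. So
$$\sum_{G'\ge F'}t^{\mathrm{rk}G'-\mathrm{rk}F'}a(G')=\sum_{G\ge\mathrm{cl}_M(F')}t^{\mathrm{rk}G-\mathrm{rk}F'}P_{M/G}=Z_{M/\mathrm{cl}_M(F')}(t),\tag{9}$$
which is palindromic with respect to $\mathrm{crk}F'$.

**Step 3: the degree bound on $a$ fails in at most one coefficient.** First, $\mathrm{cl}_M(E')=E$ because $e$ is not a coloop. So $E'\notin S$ and $a(E')=1$. Let $F'\ne E'$; then $\mathrm{crk}F'\ge1$. If $F'\notin S$, then $a(F')=P_{M/\mathrm{cl}_M(F')}$ has degree below $\mathrm{crk}F'/2$. If $F'\in S$, then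
$$a(F')=P_{M/F'}+t\,P_{M/(F'\cup e)} .$$
The first summand has degree below $\mathrm{crk}F'/2$. Since $F'\cup e\ne E$, the matroid $M/(F'\cup e)$ has rank $\mathrm{crk}F'-1\ge1$, so its $P$ has degree below $(\mathrm{crk}F'-1)/2$. Hence the second summand has degree below $(\mathrm{crk}F'+1)/2$, that is, at most $\mathrm{crk}F'/2$. If $\mathrm{crk}F'$ is even, the coefficient of $t^{\mathrm{crk}F'/2}$ in $a(F')$ is $[t^{\mathrm{crk}F'/2-1}]P_{M/(F'\cup e)}=\tau(M/(F'\cup e))$. If $\mathrm{crk}F'$ is odd, there is no such term and $\tau(M/(F'\cup e))=0$. Put $c(F')=\tau(M/(F'\cup e))$ for $F'\in S$ and $c(F')=0$ otherwise.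

**Step 4: subtract a correction that restores the degree bound and keeps the symmetry.** For $F'\in\mathcal L(M')$ define
$$b(F')=a(F')-P_{M'/F'}-\sum_{G'\in S,\,G'\ge F'}c(G')\,t^{\mathrm{crk}G'/2}P_{(M'|G')/F'} .$$
Then $b(E')=1-1-0=0$. For $F'\ne E'$ we claim $\deg b(F')<\mathrm{crk}F'/2$. The polynomial $P_{M'/F'}$ obeys this bound. The term $G'=F'$, if present, is $c(F')t^{\mathrm{crk}F'/2}$ and cancels the one offending coefficient of $a(F')$. A term with $G'>F'$ has degree less than $\mathrm{crk}G'/2+(\mathrm{rk}G'-\mathrm{rk}F')/2=\mathrm{crk}F'/2$.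

For the symmetry, sum over $G'\ge F'$ and interchange the order of summation in the last part:
$$\sum_{G'\ge F'}t^{\mathrm{rk}G'-\mathrm{rk}F'}b(G')=Z_{M/\mathrm{cl}_M(F')}-Z_{M'/F'}-\sum_{H'\in S,\,H'\ge F'}c(H')\,t^{\mathrm{crk}H'/2}Z_{(M'|H')/F'} .$$
The first two terms are palindromic with respect to $\mathrm{crk}F'$. The term of $H'$ is palindromic with respect to $\mathrm{crk}H'+(\mathrm{rk}H'-\mathrm{rk}F')=\mathrm{crk}F'$. So the whole sum is palindromic with respect to $\mathrm{crk}F'$.

**Step 5: conclude $b\equiv0$ and read off the formula.** Use descending induction on $F'$, starting from $b(E')=0$. If $b(G')=0$ for all $G'>F'$, the sum in Step 4 is just $b(F')$. It is palindromic with respect to $\mathrm{crk}F'$ and has degree below $\mathrm{crk}F'/2$, so $b(F')=0$ by (P1). Now take $F'=\emptyset$ in the last display: the left side is $0$ and $\mathrm{cl}_M(\emptyset)=\emptyset$. Since $M'|F=M|F$ for $F\in S$, this is (8). $\square$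

## 5. Deleting an element from $R_M$

**Proposition 2.** Let $M$ be loopless, $e$ not a coloop, $\{e\}$ a flat. Then
$$R_M=R_{M\setminus e}+(1+t)R_{M/e}+\sum_{F\in S}\tau(M/(F\cup e))\,t^{\mathrm{crk}F/2}R_{M|F}.\tag{10}$$
Equivalently, for all $k$,
$$\rho_k(M)=\rho_k(M\setminus e)+\rho_k(M/e)+\sum_{F\in S}\tau(M/(F\cup e))\,\rho_{k-\mathrm{crk}F/2}(M|F).\tag{11}$$

This repairs the failure in Section 2. For $M=U_{2,3}$ the set $S$ is $\{\emptyset\}$, with $\tau(M/e)=\tau(U_{1,2})=1$ and $\mathrm{crk}\,\emptyset=2$. So $R_{U_{2,3}}=0+0+1\cdot t\cdot1=t$. For $U_{3,4}$, with $S$ as listed after Proposition 1, the extra terms carry $R_{U_{1,1}}=0$, and (10) gives $0+(1+t)t$, as computed.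

Put $y=1+t$, $M'=M\setminus e$ and $\mathcal R_M=(-1)^dR_M=\sum_G\mu(\emptyset,G)y^{\mathrm{rk}G}Z_{M/G}$. Since $\{e\}$ is a flat, $M/e$ is loopless, so all terms below are defined. We split $\mathcal R_M$ according to whether $e\in G$.

**Step 1: flats $G$ containing $e$.** The purpose is to apply (3) to the Möbius values. We have $(M|G)\setminus e=M'|(G\setminus e)$ and $(M|G)/e=(M/e)|(G\setminus e)$. Evaluating (3) for $N=M|G$ at $t=0$, and using (4),
$$\mu_M(\emptyset,G)=\begin{cases}\mu_{M'}(\emptyset,G\setminus e)-\mu_{M/e}(\emptyset,G\setminus e)&e\text{ not a coloop of }M|G,\\-\mu_{M/e}(\emptyset,G\setminus e)&e\text{ a coloop of }M|G.\end{cases}$$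
The flats of $M/e$ are exactly the sets $G\setminus e$, with rank $\mathrm{rk}G-1$ and $(M/e)/(G\setminus e)=M/G$. So the terms with $\mu_{M/e}$ add up to $-y\,\mathcal R_{M/e}$.

The terms with $\mu_{M'}$ come from flats $G\ni e$ for which $G'=G\setminus e$ has $\mathrm{rk}G'=\mathrm{rk}G$. Such a $G'$ is a flat of $M'$ but not of $M$. Conversely, if $G'\in\mathcal L(M')\setminus\mathcal L(M)$, then $G=\mathrm{cl}_M(G')=G'\cup e$ has the same rank, so $e$ is not a coloop of $M|G$. Moreover $M'/G'=M/G$, because $e$ is a loop of $M/G'$ and deleting a loop is the same as contracting it. So these terms add up to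
$$\sum_{G'\in\mathcal L(M')\setminus\mathcal L(M)}\mu_{M'}(\emptyset,G')\,y^{\mathrm{rk}G'}Z_{M'/G'} .$$

**Step 2: flats $G$ avoiding $e$.** The purpose is to supply the other half of $\mathcal R_{M'}$, at the cost of correction terms. These $G$ are exactly the flats of $M'$ that are also flats of $M$. Since $M|G=M'|G$, we have $\mu_M(\emptyset,G)=\mu_{M'}(\emptyset,G)$. The matroid $M/G$ is loopless, and $e$ is not a coloop of it because $E\setminus e$ spans $M$. So Proposition 1 applies to $M/G$. There $(M/G)\setminus e=M'/G$. The set "$S$" of $M/G$ is $\{F\setminus G:F\in S,\ F\supseteq G\}$. Also $(M/G)/((F\setminus G)\cup e)=M/(F\cup e)$ and $(M/G)|(F\setminus G)=(M|F)/G$, and the corank of $F\setminus G$ in $M/G$ is $\mathrm{crk}F$. Hence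
$$Z_{M/G}=Z_{M'/G}+\sum_{F\in S,\,F\supseteq G}\tau(M/(F\cup e))\,t^{\mathrm{crk}F/2}Z_{(M|F)/G}.$$

**Step 3: add up.** The terms $Z_{M'/G}$ of Step 2 and the last display of Step 1 together run over all of $\mathcal L(M')$ and give $\mathcal R_{M'}$. In the correction terms, interchange the sums. For fixed $F\in S$ the flats $G\le F$ automatically avoid $e$, and $\sum_{G\le F}\mu(\emptyset,G)y^{\mathrm{rk}G}Z_{(M|F)/G}=\mathcal R_{M|F}$. So
$$\mathcal R_M=\mathcal R_{M'}-y\,\mathcal R_{M/e}+\sum_{F\in S}\tau(M/(F\cup e))\,t^{\mathrm{crk}F/2}\,\mathcal R_{M|F}.$$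

**Step 4: the signs.** Multiply by $(-1)^d$. We have $\mathrm{rk}M'=d$. We have $\mathrm{rk}(M/e)=d-1$, which absorbs the minus sign. Whenever $\tau(M/(F\cup e))\neq0$, the corank $\mathrm{crk}F$ is even, so $(-1)^d=(-1)^{\mathrm{rk}F}$. This gives (10).

**Step 5: coefficients.** With $c=\mathrm{crk}F$ we have $y\cdot t^ky^{d-1-2k}=t^ky^{d-2k}$ and $t^{c/2}\cdot t^jy^{(d-c)-2j}=t^{j+c/2}y^{d-2(j+c/2)}$. So all terms of (10) are expanded in the same family $t^ky^{d-2k}$, and comparing coefficients gives (11). $\square$

Setting $t=1$ in (10) proves Theorem B(2).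

## 6. Nonnegativity and vanishing

**Step 1: $\rho_k(M)\ge0$.** Induct on $|E|$. If $d=0$, then $E=\emptyset$ and $R_M=1$. If $M$ has a coloop, then $R_M=0$. If some $e$ has a parallel element, then $\mathcal L(M)\cong\mathcal L(M\setminus e)$, so $R_M=R_{M\setminus e}$ and induction applies. In the remaining case $M$ is simple without coloops, so any $e\in E$ is not a coloop and $\{e\}$ is a flat. In (11) the matroids $M\setminus e$, $M/e$ and $M|F$ have fewer elements, and $\tau\ge0$ by (N). So $\rho_k(M)\ge0$. With Section 3 this proves Theorem B(1), and in particular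
$$m_M=R_M(1)=\sum_k2^{d-2k}\rho_k(M)\ \ge\ 0 .$$

**Step 2: strict positivity on components.** Let $N$ be simple and connected of rank $r\ge2$. Drop all terms but $k=1$, then use $\rho_1=\beta$ and (C):
$$m_N\ \ge\ 2^{r-2}\rho_1(N)=2^{r-2}\beta(N)\ \ge\ 2^{r-2}>0.\tag{12}$$

**Step 3: when $m_M=0$.** Let $M_1,\dots,M_c$ be the connected components of $\mathrm{si}(M)$. Then $m_M=m_{\mathrm{si}(M)}=\prod_jm_{M_j}$. For $d=0$ the product is empty and equals $1$, and there is no Boolean summand of rank at least $1$. A simple connected matroid of rank $1$ is $U_{1,1}$, with $m=0$; a component of rank at least $2$ has $m>0$ by (12). So $m_M=0$ iff some component is $U_{1,1}$, iff $\mathrm{si}(M)$ has a coloop, iff $\mathrm{si}(M)$ has a Boolean summand.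

**Step 4: the lattice formulation.** If $\mathrm{si}(M)\cong B\oplus N'$, then $\mathcal L(M)\cong\mathcal L(\mathrm{si}(M))\cong\mathcal L(B)\times\mathcal L(N')$. Conversely, suppose $\mathcal L(M)\cong\mathcal L(B)\times\mathcal L(N)=\mathcal L(B\oplus N)$. Both $\mathrm{si}(M)$ and $\mathrm{si}(B\oplus N)=B\oplus\mathrm{si}(N)$ are simple with isomorphic lattices of flats, hence are isomorphic. This proves Theorem A.

**Step 5: Theorem B(3).** If $\mathrm{si}(M)$ has no coloops, no component is $U_{1,1}$, so all $d_j\ge2$. Multiplying (12) over the components gives $m_M\ge\prod_j2^{d_j-2}\beta(M_j)\ge\prod_j2^{d_j-2}=2^{d-2c}\ge1$. $\square$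

## 7. The second coefficient in rank at least four

We use one fact about connectivity: a loopless matroid of rank at least $2$ is connected iff its simplification is. Indeed, if $M=A\oplus B$ with both parts nonempty, then $\mathrm{si}(M)=\mathrm{si}(A)\oplus\mathrm{si}(B)$, again with both parts nonempty. Conversely, suppose $\mathrm{si}(M)=A\oplus B$ with both parts nonempty, and let $A',B'$ be the unions of the parallel classes of the elements of $A$ and of $B$. Then $\mathrm{rk}A'+\mathrm{rk}B'=\mathrm{rk}A+\mathrm{rk}B=\mathrm{rk}M$, so $M$ is disconnected.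

**Claim.** If $M$ is simple and connected of rank $d\ge4$, then $\rho_2(M)\ge1$.

The proof is by induction on $|E|$. Being connected with more than one element, $M$ has no coloop; being simple, it has every $\{e\}$ as a flat. So (11) applies to every $e$, and all its terms are nonnegative.

**Step 1: rank $d\ge5$.** Fix $e$. From (11), $\rho_2(M)\ge\rho_2(M\setminus e)+\rho_2(M/e)$. By (T), $M\setminus e$ or $M/e$ is connected. In the first case $M\setminus e$ is simple and connected of rank $d$. In the second, $\mathrm{si}(M/e)$ is simple and connected of rank $d-1\ge4$, with $\rho_2(\mathrm{si}(M/e))=\rho_2(M/e)$. Either way induction gives $\rho_2(M)\ge1$. In rank $4$ the second case would lead to rank $3$, where the claim says nothing, so another source of positivity is needed.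

**Step 2: rank $4$, reduction to $\tau$.** The flat $\emptyset$ lies in $S$, has corank $4$, and $\rho_0(M|\emptyset)=1$. So (11) gives
$$\rho_2(M)\ge\rho_2(M\setminus e)+\tau(M/e)\qquad\text{for every }e .$$
If some $M\setminus e$ is connected, it is simple of rank $4$ and induction finishes. So assume that every $M\setminus e$ is disconnected; by (T), every $M/e$ is connected. Fix $e$ and let $N=\mathrm{si}(M/e)$, a simple connected matroid of rank $3$. By (7), $\tau(M/e)=\tau(N)=h(N)-\#\{\text{points of }N\}\ge0$. Suppose it is $0$; we derive a contradiction. By (dBE), $N$ is a projective plane of order $q\ge2$, since $U_{1,1}\oplus U_{2,n-1}$ is disconnected.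

**Step 3: $(M/e)\setminus f$ is connected for every $f\ne e$.** Its simplification is $N$, if $f$ has a parallel element in $M/e$, or else $N$ with one point removed. We show the latter is connected. It has rank $3$, since $N$ has no coloop. A disconnected simple matroid of rank $3$ has a component of rank $1$, which is a coloop, so all its points but one lie on a line. Here that would put $q^2+q-1$ points on a line with at most $q+1$ points, so $q^2\le2$, which is false for $q\ge2$.

**Step 4: $\{e,f\}$ is the complement of a hyperplane, for every $f\neq e$.** By Step 3, $(M\setminus f)/e=(M/e)\setminus f$ is connected. Since $M\setminus f$ is disconnected, write $M\setminus f=A\oplus B$ with $e\in A$ and $B\ne\emptyset$. Connectedness of $(A/e)\oplus B$ forces $A=\{e\}$, so $e$ is a coloop of $M\setminus f$. Hence $H=E\setminus\{e,f\}$ has rank $\mathrm{rk}(M\setminus f)-1=3$. Since $M$ has no coloop, $H\cup e=E\setminus f$ and $H\cup f=E\setminus e$ both have rank $4$, so $H$ is a hyperplane.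

**Step 5: every circuit of $M$ equals $E$.** Suppose a circuit $C$ contains exactly one element $x$ of $\{e,f\}$. Then $C\setminus x\subseteq H$, so $x\in\mathrm{cl}(C\setminus x)\subseteq H$, which is false. So $C$ contains $e$ iff it contains $f$. This holds for all $f\ne e$, and $C\ne\emptyset$, so $C=E$. As $M$ is connected with more than one element, it has a circuit. Hence $M=U_{4,5}$, and $N=\mathrm{si}(U_{3,4})$ has $4$ points, whereas a projective plane of order $q\ge2$ has at least $7$. This contradiction gives $\tau(M/e)\ge1$, so $\rho_2(M)\ge1$. $\square$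

**Step 6: the bound and the equality case of B(3).** For $M$ simple and connected of rank $d\ge4$, Theorem B(1) and the Claim give
$$m_M\ge2^{d-2}\rho_1(M)+2^{d-4}\rho_2(M)\ge2^{d-2}\beta(M)+2^{d-4}.$$
If $d\in\{2,3\}$, only $k=0,1$ occur and $\rho_0=0$, so $m_M=2^{d-2}\beta(M)$ exactly. Now multiply over the components in B(3). All factors are positive, and the factor inequality $m_{M_j}\ge2^{d_j-2}\beta(M_j)$ is strict exactly when $d_j\ge4$. So $m_M=\prod_j2^{d_j-2}\beta(M_j)$ iff all $d_j\in\{2,3\}$.

**Step 7: when $m_M=1$.** If $m_M=1$, then $\mathrm{si}(M)$ has no coloop by Theorem A. The $m_{M_j}$ are positive integers with product $1$, so each is $1$. From $1\ge2^{d_j-2}\beta(M_j)$ and $\beta(M_j)\ge1$ we get $d_j=2$ and $\beta(M_j)=1$. A simple matroid of rank $2$ is some $U_{2,n}$, with $\beta(U_{2,n})=n-2$, so $M_j\cong U_{2,3}$. Conversely $m_{U_{2,3}}=1$ and $m$ is multiplicative, with empty product $1$. $\square$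

## 8. Triangles sharing an edge: the bound is attained in ranks four and five

Let $T_s$ be the graphic matroid of $s$ triangles sharing one common edge $g=uv$: besides $u,v$ there are vertices $w_1,\dots,w_s$, each joined to $u$ and to $v$. It is simple and connected of rank $s+1$. The matroid $T_1$ is $U_{2,3}$, with $R_{T_1}=t$.

**Step 1: a recursion for $R_{T_s}$.** Let $s\ge2$, let $i\ne g$ be an edge, and let $j$ be the third edge of its triangle $\{g,i,j\}$. Apply (10) with $e=i$.

The matroid $T_s\setminus i$ has the coloop $j$, a pendant edge, so its $R$ is $0$. Contracting $i$ makes $j$ parallel to $g$, so $\mathrm{si}(T_s/i)=T_{s-1}$.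

It remains to find the $F\in S$ that contribute. Let $F\in S$ be nonempty with $R_{T_s|F}\ne0$. Then $T_s|F$ has no coloop, so $F$ is not independent and contains a circuit. Each $w_k$ is adjacent only to $u$ and $v$, so a circuit is a triangle $\{g,uw_k,vw_k\}$ or a $4$-cycle $u\,w_k\,v\,w_l$. The closure of such a $4$-cycle contains $g$, because $g$ joins two of its vertices. In either case $g\in F$. As $F\cup i$ is a flat containing $g$ and $i$, it contains $j$, so $j\in F$. Then $i\in\mathrm{cl}\{g,j\}\subseteq F$, contradicting $i\notin F$. So only $F=\emptyset$, of corank $s+1$, contributes: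
$$R_{T_s}=(1+t)\,R_{T_{s-1}}+\tau(T_{s-1})\,t^{(s+1)/2},\tag{13}$$
where the last term is present only for $s$ odd, since $T_{s-1}$ has rank $s$.

**Step 2: the values.** The matroid $T_2$ has $5$ points. Its lines are the two triangles and the four pairs made of one edge $\ne g$ from each triangle; together they cover $2\cdot3+4=10=\binom52$ pairs of points. By (7), $\tau(T_2)=6-5=1$. So (13) gives
$$R_{T_2}=t(1+t),\qquad R_{T_3}=t(1+t)^2+t^2,\qquad R_{T_4}=t(1+t)^3+t^2(1+t).$$
In each case $\beta=\rho_1=1$. At $t=1$ we read off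
$$m_{T_3}=5=2^{2}\cdot1+2^{0},\qquad m_{T_4}=10=2^{3}\cdot1+2^{1}.$$
Since $T_3$ has rank $4$ and $T_4$ has rank $5$, the bound $2^{d-2}\beta(M)+2^{d-4}$ is attained for $d=4$ and $d=5$. This completes the proof of Theorem B(4), and with it of Theorem B. $\blacksquare$
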